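\title{Transitivity of automorphism groups of quasi-affine spherical varieties}

\begin{abstract}
Let $X$ be a smooth quasi-affine spherical variety over an algebraically closed field of characteristic zero. We prove that the automorphism group of $X$ acts transitively on $X$, and that the subgroup generated by the $\mathbb{G}_a$-actions is transitive as soon as every invertible regular function on $X$ is constant. More generally, let $W$ be an invariant open subset of the smooth locus of a quasi-affine spherical variety. We describe the orbits in $W$ of the group generated by the $\mathbb{G}_a$-actions that fix the complement of $W$ pointwise: they are the fibers of a morphism onto a torus whose character lattice is the group of units of $W$ modulo constants.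
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero and $\mathbb{G}_a=(\mathbb{K},+)$. An effective action of $\mathbb{G}_a$ on an algebraic variety $X$ embeds $\mathbb{G}_a$ in the automorphism group $\operatorname{Aut}(X)$, and the image is called a \emph{$\mathbb{G}_a$-subgroup}. Every nontrivial action is effective, because its kernel is a proper closed subgroup of $\mathbb{G}_a$, hence finite, hence trivial in characteristic zero. Let $\operatorname{SAut}(X)\subseteq\operatorname{Aut}(X)$ be the subgroup generated by all $\mathbb{G}_a$-subgroups. We write $\mathbb{K}[X]$ for the algebra of regular functions, $\mathbb{K}[X]^\times$ for its group of invertible elements (\emph{units}), and $X^{\mathrm{reg}}$ for the smooth locus. A variety is \emph{quasi-affine} if it is isomorphic to an open subset of an affine variety.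

Let $G$ be a connected reductive group. An irreducible normal $G$-variety $X$ is \emph{spherical} if a Borel subgroup $B\subseteq G$ has an open orbit in $X$, and a variety is spherical if it is a spherical $G$-variety for some such $G$. When $G$ is a torus we have $B=G$; so toric varieties are spherical.

The group $G$ already moves a general point of $X$ to any other general point. If $X$ is smooth, one may ask whether the smaller $G$-orbits are special for the variety or only for the chosen action. The diagonal torus has $2^n$ orbits on $\mathbb{A}^n$, and translations, which lie in $\operatorname{SAut}(\mathbb{A}^n)$, join them all. On the other hand, $\operatorname{SAut}$ meets an obstruction: a unit restricted to a $\mathbb{G}_a$-orbit is a polynomial without roots, so units are constant on the orbits of $\operatorname{SAut}(X)$. On a torus $(\mathbb{K}^\times)^n$ the coordinates are units, so $\operatorname{SAut}$ is trivial although $\operatorname{Aut}$ is transitive. On $\mathbb{K}^\times\times\mathbb{A}^1$ the orbits of $\operatorname{SAut}$ are the lines $\{s\}\times\mathbb{A}^1$, and the torus permutes them. The natural guess is that units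 are the only obstruction. Two known results agree with it.
\begin{itemize}
\item[(I)] If $X$ is an affine spherical variety, then $\operatorname{Aut}(X)$ is transitive on $X^{\mathrm{reg}}$; if moreover $\mathbb{K}[X]^\times=\mathbb{K}^\times$, then $\operatorname{SAut}(X)$ is transitive on $X^{\mathrm{reg}}$.
\item[(II)] If $X$ is a smooth quasi-affine toric variety, then $\operatorname{Aut}(X)$ is transitive on $X$; if moreover $\mathbb{K}[X]^\times=\mathbb{K}^\times$, then $\operatorname{SAut}(X)$ is transitive on $X$.
\end{itemize}
The following question is posed in \cite{Sha}. \emph{Let $X$ be a smooth quasi-affine spherical variety. Does $\operatorname{Aut}(X)$ act transitively on $X$? If $\mathbb{K}[X]^\times=\mathbb{K}^\times$, does $\operatorname{SAut}(X)$ act transitively on $X$?} The answer to both parts is yes.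

\begin{theorem}\label{thm:smooth}
Let $X$ be a smooth quasi-affine spherical variety. Then $\operatorname{Aut}(X)$ acts transitively on $X$. If $\mathbb{K}[X]^\times=\mathbb{K}^\times$, then $\operatorname{SAut}(X)$ acts transitively on $X$.
\end{theorem}

The quasi-affine case does not follow formally from the affine one. If $X$ is open in an affine variety $Z$, an automorphism of $Z$ need not preserve $Z\setminus X$: translations do not act on $\mathbb{A}^2\setminus\{0\}$. We shall construct $\mathbb{G}_a$-actions on $Z$ that fix the boundary pointwise. Since the construction allows us to enlarge the boundary at will, it proves more.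

\begin{theorem}\label{thm:main}
Let $X$ be a quasi-affine spherical $G$-variety, possibly singular. Let $W\subseteq X^{\mathrm{reg}}$ be a nonempty open $G$-stable subset and $Y=X\setminus W$. Let $\Sigma_Y\subseteq\operatorname{SAut}(X)$ be the subgroup generated by all $\mathbb{G}_a$-subgroups of $\operatorname{Aut}(X)$ that fix $Y$ pointwise, and let $C$ be the connected center of $G$, which is a torus.
\begin{itemize}
\item[(1)] The group generated by $\Sigma_Y$ and the image of $C$ acts transitively on $W$.
\item[(2)] There are a torus $T_W$ and a surjective morphism $\varphi\colon W\to T_W$ such that $\varphi^*$ induces an isomorphism from the character lattice of $T_W$ onto $\mathbb{K}[W]^\times/\mathbb{K}^\times$, and the $\Sigma_Y$-orbits in $W$ are exactly the fibers of $\varphi$. In particular, $\Sigma_Y$ is transitive on $W$ if and only if $\mathbb{K}[W]^\times=\mathbb{K}^\times$.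
\item[(3)] Let $W=X^{\mathrm{reg}}$. Then $\operatorname{Aut}(X)$ is transitive on $X^{\mathrm{reg}}$, the $\operatorname{SAut}(X)$-orbits in $X^{\mathrm{reg}}$ are exactly the fibers of $\varphi$, and $\mathbb{K}[W]^\times=\mathbb{K}[X]^\times$. Thus $\operatorname{SAut}(X)$ is transitive on $X^{\mathrm{reg}}$ if and only if $\mathbb{K}[X]^\times=\mathbb{K}^\times$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:smooth} is the case where $X$ is smooth and $W=X$, so that $Y=\varnothing$ and $\Sigma_Y=\operatorname{SAut}(X)$; a reader interested only in this case may put $W=X$ everywhere. The proof uses neither (I) nor (II), and both are special cases of part (3).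

The proof has three steps. First, for a point $z\in W$ we find a regular function $f$ on an affine model $Z$ of $X$ that vanishes on $Z\setminus W$, does not vanish at $z$, and has the property that the open set $\{f\neq0\}$ is a product of an affine space and a homogeneous vector bundle (Sections~\ref{sec:model} and~\ref{sec:local}). Second, $\mathbb{G}_a$-actions on $\{f\neq0\}$, slowed down by a power of $f$, extend to $Z$ and fix $\{f=0\}$ pointwise; their velocities together with those of $C$ span $T_zW$, and (1) follows (Section~\ref{sec:fields}). Third, we show that the space of orbits of these $\mathbb{G}_a$-actions is a quotient torus of $C$ and that its characters are the units of $W$ (Section~\ref{sec:units}). Section~\ref{sec:example} carries out the first two steps for $2\times2$ matrices.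

\section{Additive group actions, derivations and units}\label{sec:lnd}

We fix a maximal torus and a Borel subgroup $T\subseteq B\subseteq G$, and put $U=R_u(B)$ (the unipotent radical) and $G'=[G,G]$. Lie algebras are denoted by Gothic letters, with $\mathfrak{n}=\operatorname{Lie}U$; then $\mathfrak{g}=\mathfrak{c}\oplus\mathfrak{g}'$. The roots of $\mathfrak{n}$ are called positive. A group acting on a variety acts on functions by $(ga)(x)=a(g^{-1}x)$. A \emph{$B$-eigenvector} is a nonzero function that $B$ multiplies by a character, its \emph{weight}.

A module over an algebraic group is \emph{rational} if it is a union of finite-dimensional algebraic representations. The algebra of regular functions on a variety with a group action is a rational module. We use two textbook facts.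
\begin{itemize}
\item[(R1)] If $H$ is reductive (not necessarily connected), every rational $H$-module is completely reducible, so every surjection of rational $H$-modules has an $H$-equivariant linear section.
\item[(R2)] Every nonzero rational $B$-module contains a $B$-eigenvector (Lie--Kolchin).
\end{itemize}

Let $Z$ be an affine variety. A derivation $D$ of $\mathbb{K}[Z]$ is \emph{locally nilpotent} (an LND) if every $a\in\mathbb{K}[Z]$ is killed by some power of $D$. LNDs correspond bijectively to $\mathbb{G}_a$-actions on $Z$: the action $t\mapsto\theta_D^t\in\operatorname{Aut}(Z)$ attached to $D$ is determined by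
\begin{equation}\label{eq:flow}
a(\theta_D^t x)=\sum_{j\ge0}\frac{t^j}{j!}\,(D^ja)(x)\qquad(a\in\mathbb{K}[Z],\ x\in Z).
\end{equation}
The \emph{value} $D(x)\in T_xZ$ is the tangent vector $a\mapsto(Da)(x)$; it is the velocity of the curve $t\mapsto\theta_D^tx$ at $t=0$. For $g\in\operatorname{Aut}(Z)$ the LND $gDg^{-1}$ corresponds to the action $g\theta_D^tg^{-1}$, so its value at $gx$ is $dg(D(x))$.

If $G$ acts on $Z$, differentiating the action on functions lets each $\xi\in\mathfrak{g}$ act as a derivation of $\mathbb{K}[Z]$, and $g\xi g^{-1}=\operatorname{Ad}(g)\xi$. Its value $\xi(x)$ is minus the image of $\xi$ under the differential of the orbit map $g\mapsto gx$. For a closed subgroup $K\subseteq G$ the space $\mathfrak{k}x=\{\xi(x):\xi\in\mathfrak{k}\}$ is therefore $T_x(Kx)$, orbit maps being separable in characteristic zero. For $\xi\in\mathfrak{n}$ the derivation $\xi$ is the LND of the action $x\mapsto\exp(-t\xi)x$.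

\begin{lemma}\label{lem:units}
A unit $u\in\mathbb{K}[W]^\times$ of a variety $W$ is invariant under every $\mathbb{G}_a$-action on $W$.
\end{lemma}

\begin{proof}
For $w\in W$ the function $t\mapsto u(t\cdot w)$ is a polynomial without roots, hence constant.
\end{proof}

The same lemma that limits $\operatorname{SAut}$ also gives the tool for constructing elements of it. On the open set $Z_f=\{f\ne0\}$ the function $f$ is a unit, so it is invariant under every $\mathbb{G}_a$-action on $Z_f$ and can be used to rescale time along the orbits.

\begin{lemma}\label{lem:extend}
Let $Z$ be an irreducible affine variety, $0\neq f\in\mathbb{K}[Z]$, and let $\partial$ be an LND of $\mathbb{K}[Z_f]=\mathbb{K}[Z][1/f]$. There is $k\ge1$ such that $D=f^k\partial$ satisfies $D(\mathbb{K}[Z])\subseteq f\,\mathbb{K}[Z]$; if $\partial$ preserves $\mathbb{K}[Z]$, then $k=1$ will do. For such $k$, the derivation $D$ is an LND of $\mathbb{K}[Z]$, its action fixes $\{f=0\}$ pointwise, and $D(x)=f(x)^k\partial(x)$ for $x\in Z_f$.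
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_s$ generate the algebra $\mathbb{K}[Z]$ and choose $m\ge0$ with $f^m\partial a_i\in\mathbb{K}[Z]$ for all $i$. For $k=m+1$ we have $Da_i\in f\mathbb{K}[Z]$, and the Leibniz rule gives $D(\mathbb{K}[Z])\subseteq f\mathbb{K}[Z]$. By Lemma~\ref{lem:units}, $\partial f=0$. Hence $D^j=f^{kj}\partial^j$, and $D$ is locally nilpotent. In \eqref{eq:flow} every term with $j\ge1$ is divisible by $f$, so $a(\theta_D^tx)=a(x)$ for all $a$ whenever $f(x)=0$; that is, $\theta_D^tx=x$.
\end{proof}

\section{An example: nonzero $2\times2$ matrices}\label{sec:example}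

Let $G=\mathrm{GL}_2\times\mathrm{GL}_2$ act on the space $Z$ of matrices $A=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ by $(g_1,g_2)A=g_1Ag_2^{-1}$, and let $B$ consist of the pairs with $g_1$ lower and $g_2$ upper triangular. The functions $a$ and $\delta=ad-bc$ are $B$-eigenvectors. For $a\neq0$,
\begin{equation}\label{eq:LU}
A=\begin{pmatrix}1&0\\c/a&1\end{pmatrix}\begin{pmatrix}a&0\\0&\delta/a\end{pmatrix}\begin{pmatrix}1&b/a\\0&1\end{pmatrix},
\end{equation}
so $\{a\delta\neq0\}$ is a $B$-orbit and $Z$ is spherical. Let $X=W=Z\setminus\{0\}$. It has two $G$-orbits, the matrices of rank two and of rank one. At the point $z=\operatorname{diag}(1,0)$ of the smaller orbit we look for LNDs of $\mathbb{K}[Z]$ whose actions fix $0$ and whose values span $T_zZ$.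

\emph{The function.} The closure of $Gz$ is $\{\delta=0\}$, and \eqref{eq:LU} shows that $Bz=\{\delta=0,\ a\neq0\}$. The eigenvector $f=a$ vanishes at $0$, and $Z_f\cap\overline{Gz}=Bz$.

\emph{The product structure.} By \eqref{eq:LU}, $Z_f\cong U\times S$, where $S=\{\operatorname{diag}(a,d'):a\neq0\}$, with coordinates $c/a,\ b/a$ on $U$ and $a,\ d'=\delta/a$ on $S$. The orbit $Tz=\{\operatorname{diag}(a,0)\}$ is closed in $S$, and $S$ is a line bundle over it.

\emph{The transversal direction.} Translating $d'$ by $t$ while keeping $c/a,\ b/a,\ a$ fixed adds $t$ to the entry $d$. So the fiberwise translation of $S$ gives the LND $\partial_d=\partial/\partial d$ on $Z_f$. It does not fix $0$, but $a\partial_d$ does. The action of $a\partial_d$ changes $\delta$ to $\delta+ta^2$ and moves $z$ to $\operatorname{diag}(1,t)$, so it joins the two $G$-orbits.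

\emph{Directions along the orbit.} The row operation and the column operation in $U$ give the LNDs $a\partial_c+b\partial_d$ and $a\partial_b+c\partial_d$. Both kill $f$; multiplied by $f$, they have the values $\partial_c$ and $\partial_b$ at $z$. The direction $\partial_a$ is tangent to $Gz$ but not to $Uz$, and we reach it by conjugation. For $g=\bigl(\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right),1\bigr)$ we have $gf=a-c$, and the conjugate of $f\cdot(a\partial_c+b\partial_d)$ is
\[
(a-c)\bigl[(a-c)(\partial_a+\partial_c)+(b-d)(\partial_b+\partial_d)\bigr],
\]
with value $\partial_a+\partial_c$ at $z$. The four vectors $\partial_d,\ \partial_c,\ \partial_b,\ \partial_a+\partial_c$ span $T_zZ$.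

In this example $\mathrm{SL}_4$ is visibly transitive on $X$. One size up the method is needed. Let $X$ be the set of $3\times3$ matrices of rank at least two; it is spherical under $\mathrm{GL}_3\times\mathrm{GL}_3$ by the analogous triangular factorization. Translation of the entry $x_{33}$ does not preserve $X$, since it carries $\operatorname{diag}(1,0,1)$ to a matrix of rank one. Let $\Delta$ be the upper left $2\times2$ minor. The action $x_{33}\mapsto x_{33}+t\Delta$ fixes every matrix of rank at most one, hence preserves $X$, and it changes the determinant by $t\Delta^2$, so it carries $\operatorname{diag}(1,1,0)$ to invertible matrices.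

\section{An affine model and an eigenfunction adapted to an orbit}\label{sec:model}

From now on $X$, $W$, $Y$ are as in Theorem~\ref{thm:main}. Derivations describe $\mathbb{G}_a$-actions on affine varieties, so we first place $X$ in one. This is where quasi-affineness is used.

\begin{lemma}\label{lem:model}
There is an irreducible affine $G$-variety $Z$ that contains $X$ as an open $G$-stable subset.
\end{lemma}

\begin{proof}
Let $\iota=(f_1,\dots,f_m)\colon X\to\mathbb{A}^m$ be an isomorphism onto a locally closed subset. Choose a finite-dimensional $G$-submodule $V\subseteq\mathbb{K}[X]$ containing the $f_i$, and complete them to a spanning set $f_1,\dots,f_n$ of $V$. The evaluation map $X\to V^*$ is $G$-equivariant. Composed with the closed linear embedding $V^*\to\mathbb{A}^n$, $\ell\mapsto(\ell(f_1),\dots,\ell(f_n))$, it maps $X$ isomorphically onto the graph of the morphism $(f_{m+1},\dots,f_n)$ over $\iota(X)$. This graph is closed in the locally closed set $\iota(X)\times\mathbb{A}^{n-m}$. So $X$ is a locally closed $G$-stable subvariety of $V^*$, and we let $Z$ be its closure.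
\end{proof}

Fix such a $Z$; it may be singular or nonnormal outside $X$. Put
\[
E=Z\setminus W,
\]
a closed $G$-stable subset. Let $\mathcal{F}$ be the set of LNDs of $\mathbb{K}[Z]$ whose action fixes $E$ pointwise. Such an action preserves $W$, hence preserves $X=W\cup(X\cap E)$ and fixes $Y=X\cap E$ pointwise. Let $\Sigma$ be the group generated by all $\theta_D^t$ with $D\in\mathcal{F}$; restriction to the dense subset $X$ identifies it with a subgroup of $\Sigma_Y$. Since $E$ is $G$-stable, $gDg^{-1}\in\mathcal{F}$ for $D\in\mathcal{F}$ and $g\in G$, so $G$ normalizes $\Sigma$.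

By Lemma~\ref{lem:extend}, every LND of $\mathbb{K}[Z_f]$ with $f|_E=0$ produces an element of $\mathcal{F}$. We must choose $f$ so that $Z_f$ carries enough $\mathbb{G}_a$-actions. A $B$-eigenvector is the natural candidate: it is killed by $\mathfrak{n}$, and $Z_f$ is stable under a parabolic subgroup. As in the example, we also want $Z_f$ to meet the closure of the given $G$-orbit in a single $B$-orbit; this will make an orbit closed in Section~\ref{sec:local}. It requires that $B$ have an open orbit in every $G$-orbit. Fix $z_0\in W$ and let $Z_0=\overline{Gz_0}\subseteq Z$, an irreducible closed $G$-stable subset.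

\begin{lemma}\label{lem:orbit}
There is $z\in Gz_0$ such that $Bz$ is open in $Z_0$.
\end{lemma}

\begin{proof}
Two $B$-eigenvectors in $\mathbb{K}[Z]$ of the same weight are proportional: their ratio is a $B$-invariant rational function, hence constant on the open $B$-orbit of $Z$. The same holds in $\mathbb{K}[Z_0]$, because by (R1) the restriction map $\mathbb{K}[Z]\to\mathbb{K}[Z_0]$ has a $G$-equivariant section, which lifts eigenvectors to eigenvectors of the same weight.

Let $r\neq0$ be a $B$-invariant rational function on $Z_0$. The ideal of denominators $\{a\in\mathbb{K}[Z_0]:ar\in\mathbb{K}[Z_0]\}$ is nonzero and $B$-stable, so by (R2) it contains a $B$-eigenvector $a$. Then $ar$ is an eigenvector of the same weight, so $r$ is constant. Rosenlicht's theorem says that, for an algebraic group acting on an irreducible variety, invariant rational functions separate the orbits in some nonempty open stable subset. With only constant invariants, such a subset is a single orbit. This open $B$-orbit meets the open $B$-stable subset $Gz_0$ of $Z_0$, so it lies in $Gz_0$.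
\end{proof}

\begin{lemma}\label{lem:f}
Let $z$ be as in Lemma~\ref{lem:orbit}. There is a $B$-eigenvector $f\in\mathbb{K}[Z]$ with $f|_E=0$ and $Z_f\cap Z_0=Bz$.
\end{lemma}

\begin{proof}
Let $I\subseteq\mathbb{K}[Z]$ be the ideal of $E$ and $I'$ its image in $\mathbb{K}[Z_0]$. Both are $G$-stable ideals, and $I'\neq0$ because some function in $I$ does not vanish at $z\notin E$. Let $J\subseteq\mathbb{K}[Z_0]$ be the ideal of the proper closed subset $Z_0\setminus Bz$; it is nonzero and $B$-stable. Since $\mathbb{K}[Z_0]$ is a domain, $I'\cap J\supseteq I'J\neq0$, and by (R2) there is a $B$-eigenvector $f_0\in I'\cap J$. By (R1) applied to $I\to I'$, it lifts to a $B$-eigenvector $f\in I$. The function $f_0$ vanishes on $Z_0\setminus Bz$. If it vanished at one point of $Bz$, it would vanish on all of $Bz$, being an eigenvector, and then on $Z_0$; this is excluded as $f_0\neq0$.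
\end{proof}

Since $f|_E=0$, we have $Z_f\subseteq W$. So $Z_f$ is a smooth irreducible affine variety, whatever the singularities of $Z$.

\section{The structure of $Z_f$}\label{sec:local}

Keep $z$ and $f$ from Lemma~\ref{lem:f}. We generalize the factorization \eqref{eq:LU} in two stages: first we split off a unipotent group, then we identify the remaining factor with a homogeneous vector bundle.

\subsection*{Splitting off the unipotent radical}

Let $P$ be the stabilizer in $G$ of the line $\mathbb{K}f$. It contains $B$, so it is parabolic, and it preserves $Z_f$. Recall that $P=L\ltimes Q$, where $Q=R_u(P)\subseteq U$ and $L\supseteq T$ is a connected reductive group. The algebra $\mathfrak{l}$ is the sum of $\mathfrak{t}$ and the root spaces $\mathfrak{g}_\alpha$ with $\mathfrak{g}_{\alpha}+\mathfrak{g}_{-\alpha}\subseteq\mathfrak{p}$, and $\mathfrak{q}$ is the sum of the $\mathfrak{g}_\alpha$ with $\alpha$ positive and $\mathfrak{g}_{-\alpha}\not\subseteq\mathfrak{p}$. The group $B_L=B\cap L$ is a Borel subgroup of $L$, and $B=QB_L$.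

The product decomposition below is the local structure theorem of Brion--Luna--Vust, and the proof we give of it is Knop's.

\begin{proposition}\label{prop:local}
There is a closed $L$-stable subvariety $S\subseteq Z_f$ such that the map $Q\times S\to Z_f$, $(q,s)\mapsto qs$, is an isomorphism. The variety $S$ is smooth, affine and irreducible. Moreover,
\begin{itemize}
\item[(a)] $\mathbb{K}[S]^L=\mathbb{K}$;
\item[(b)] $Bz\cap S$ is a single $L$-orbit, and it is closed in $S$.
\end{itemize}
\end{proposition}

A decomposition $Z_f\cong Q\times S$ amounts to a $Q$-equivariant morphism $Z_f\to Q$, and $S$ is $L$-stable if this morphism is built $P$-equivariantly. The function $f$ provides such a map through its logarithmic derivative along $G$,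
\[
\mu\colon Z_f\to\mathfrak{g}^*,\qquad\mu(x)(\xi)=\frac{(\xi f)(x)}{f(x)}.
\]
In Section~\ref{sec:example}, for $f=a$ and $\xi=(\xi',\xi'')$, this is $\mu(A)(\xi)=-\xi'_{11}+\xi''_{11}-\xi'_{12}\,c/a+\xi''_{21}\,b/a$; so $\mu$ records exactly the unipotent coordinates $c/a$ and $b/a$ of \eqref{eq:LU}.

\begin{proof}
\emph{Step 1: the target of $\mu$.} For $p\in P$ the function $p^{-1}f$ is proportional to $f$, so
\[
\mu(px)(\xi)=\frac{\bigl(p^{-1}(\xi f)\bigr)(x)}{(p^{-1}f)(x)}=\frac{\bigl(\operatorname{Ad}(p^{-1})\xi\cdot p^{-1}f\bigr)(x)}{(p^{-1}f)(x)}=\mu(x)\bigl(\operatorname{Ad}(p^{-1})\xi\bigr).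
\]
Thus $\mu$ is $P$-equivariant. Let $\lambda\colon\mathfrak{p}\to\mathbb{K}$ be the differential of the character by which $P$ acts on $\mathbb{K}f$. Then $\mu(x)|_{\mathfrak{p}}=\lambda$ for all $x$, the form $\lambda$ is $\operatorname{Ad}(P)$-invariant, and it vanishes on $\mathfrak{q}$ and on $[\mathfrak{l},\mathfrak{l}]$.

Fix a nondegenerate $G$-invariant symmetric bilinear form $(\ ,\ )$ on $\mathfrak{g}$, for instance the orthogonal sum of the Killing form of $\mathfrak{g}'$ and any nondegenerate form on $\mathfrak{c}$, and use it to identify $\mathfrak{g}^*$ with $\mathfrak{g}$. By $T$-invariance, two weight spaces of $\mathfrak{g}$ are orthogonal unless their weights add up to zero. Hence the form is nondegenerate on $\mathfrak{l}$, it pairs $\mathfrak{g}_\alpha$ with $\mathfrak{g}_{-\alpha}$ nontrivially, and $\mathfrak{p}^\perp=\mathfrak{q}$. Let $\zeta\in\mathfrak{l}$ represent $\lambda|_{\mathfrak{l}}$. For $\xi,\eta\in\mathfrak{l}$ we have $([\zeta,\xi],\eta)=(\zeta,[\xi,\eta])=\lambda([\xi,\eta])=0$, so $\zeta$ is central in $\mathfrak{l}$; in particular $\zeta\in\mathfrak{t}$. Both $(\zeta,\cdot)$ and $\lambda$ vanish on $\mathfrak{q}$,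 so $\zeta$ represents $\lambda$ on $\mathfrak{p}$. The elements of $\mathfrak{g}$ that represent $\lambda$ on $\mathfrak{p}$ form the $P$-stable affine subspace $\zeta+\mathfrak{q}$, and $\mu$ takes values in it.

\emph{Step 2: $Q\to\zeta+\mathfrak{q}$, $q\mapsto\operatorname{Ad}(q)\zeta$, is an isomorphism.} Let $\alpha$ be a root of $\mathfrak{q}$, and choose $e_{\pm}\in\mathfrak{g}_{\pm\alpha}$ such that $e_+,\ e_-,\ \alpha^\vee=[e_+,e_-]\in\mathfrak{t}$ form an $\mathfrak{sl}_2$-triple. Then
\[
\lambda(\alpha^\vee)=(\zeta,[e_+,e_-])=([\zeta,e_+],e_-)=\alpha(\zeta)\,(e_+,e_-).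
\]
Suppose $\alpha(\zeta)=0$. Then $\alpha^\vee f=0$, and $e_+f=0$ as $e_+\in\mathfrak{q}$. So $f$ is a highest weight vector of weight zero in a finite-dimensional $\mathfrak{sl}_2$-module, and $e_-f=0$. In characteristic zero $\mathfrak{p}$ is the stabilizer of $\mathbb{K}f$ in $\mathfrak{g}$, so $e_-\in\mathfrak{p}$, contrary to the description of $\mathfrak{q}$. This is the point where it matters that $P$ is the full stabilizer of the line.

Hence $\operatorname{ad}\zeta$ is injective on $\mathfrak{q}$. The stabilizer of $\zeta$ in $Q$ has zero Lie algebra, so it is finite, and a finite unipotent group in characteristic zero is trivial. The orbit $\operatorname{Ad}(Q)\zeta\subseteq\zeta+\mathfrak{q}$ thus has dimension $\dim\mathfrak{q}$. Orbits of a unipotent group on an affine variety are closed, so the orbit equals $\zeta+\mathfrak{q}$. The orbit map is bijective and separable, hence an isomorphism.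

\emph{Step 3: the product.} By Step 2 there is a morphism $\nu\colon Z_f\to Q$ with $\mu(x)=\operatorname{Ad}(\nu(x))\zeta$, and $\nu(qx)=q\nu(x)$ for $q\in Q$. Let $S=\nu^{-1}(e)=\mu^{-1}(\zeta)$. Then $x\mapsto(\nu(x),\nu(x)^{-1}x)$ is a morphism $Z_f\to Q\times S$ inverse to $(q,s)\mapsto qs$. The connected group $L$ fixes the central element $\zeta$ of $\mathfrak{l}$, so $S$ is $L$-stable. It is closed in $Z_f$, hence affine, and it is smooth and irreducible because $Q\times S$ is.

\emph{Step 4: orbits.} For $s\in S$ we have $Bs=QB_Ls$ with $B_Ls\subseteq S$, so $Bs$ corresponds to $Q\times B_Ls$ in $Q\times S$. Every $B$-orbit in $Z_f$ contains a point of $S$, since $Q\subseteq B$.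

(a) The eigenvector $f$ has no zero on the open $B$-orbit of $Z$, so this orbit lies in $Z_f$ and equals $Bs_0$ with $s_0\in S$. Then $B_Ls_0$ is open and dense in $S$, and $L$-invariant functions on $S$ are constant.

(b) Write $Bz=Bs$ with $s\in S$. By Lemma~\ref{lem:f}, $Z_0\cap S=Bz\cap S=B_Ls$. The set $Z_0\cap S$ is closed in $S$ and $L$-stable, so $Ls\subseteq B_Ls$, and $Ls=Z_0\cap S$ is closed.
\end{proof}

We replace $z$ by a point of $Bz\cap S$. Lemmas~\ref{lem:orbit} and~\ref{lem:f} remain valid, since they involve only $Bz$, and now $z\in S$ and $Lz$ is closed in $S$.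

\subsection*{The slice is a homogeneous vector bundle}

We need $\mathbb{G}_a$-actions on $S$ transversal to $Lz$. Luna's slice theorem describes $S$ near a closed orbit, locally in the \'etale topology of the quotient; by (a) the quotient is a point, so the description is global.

For a reductive group $H$ acting on an affine variety $M$, let $M/\!/H$ be the affine variety with coordinate ring $\mathbb{K}[M]^H$. If $H$ is a closed subgroup of $L$, put $L\times_HM=(L\times M)/\!/H$ for the free action $h(g,m)=(gh^{-1},hm)$. Its points are the $H$-orbits $[g,m]$, and $L$ acts on it through the first factor.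

\begin{theorem}[Luna \cite{Luna}]\label{thm:luna}
Let a reductive group $L$ act on a smooth affine variety $S$, and let $z\in S$ have a closed orbit. Then $H=L_z$ is reductive, and there are a locally closed affine $H$-stable subvariety $M\ni z$ with $T_zS=T_z(Lz)\oplus T_zM$ and an $H$-equivariant morphism $\eta\colon M\to N=T_zM$ with $\eta(z)=0$ such that the induced morphisms $M/\!/H\to S/\!/L$ and $M/\!/H\to N/\!/H$ are \'etale and the natural morphisms
\[
L\times_HM\to S\times_{S/\!/L}M/\!/H,\qquad M\to N\times_{N/\!/H}M/\!/H
\]
are isomorphisms.
\end{theorem}

\begin{corollary}\label{cor:bundle}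
If moreover $\mathbb{K}[S]^L=\mathbb{K}$, there is an $H$-equivariant isomorphism $j$ of the $H$-module $N\cong T_zS/T_z(Lz)$ onto a locally closed subvariety of $S$ such that $j(0)=z$, $T_zS=T_z(Lz)\oplus dj_0(N)$, and $L\times_HN\to S$, $[g,n]\mapsto g\,j(n)$, is an isomorphism.
\end{corollary}

\begin{proof}
Since $S/\!/L$ is a point and $M/\!/H$ is \'etale over it, $M/\!/H$ is a finite set of reduced points. Let $y$ be the image of $z$ and $M_0\subseteq M$ the fiber over $y$. It is open, closed and $H$-stable in $M$, so $T_zM_0=T_zM$. Restricting the two isomorphisms over $y$ gives $L\times_HM_0\cong S$ and $M_0\cong N\times_{N/\!/H}\{y\}$. The \'etale map $\{y\}\to N/\!/H$ has open image, and an irreducible variety with an open point is a point. So $\eta$ maps $M_0$ isomorphically onto $N$, and we let $j$ be the inverse.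
\end{proof}

By Proposition~\ref{prop:local}, the corollary applies to our $S$, $L$ and $z$.

\section{Vector fields and transitivity}\label{sec:fields}

For $z\in W$ let $\mathcal{F}(z)\subseteq T_zW$ be the linear span of the values $D(z)$, $D\in\mathcal{F}$.

\begin{proposition}\label{prop:span}
For every $z\in W$ we have $T_zW=\mathfrak{c}z+\mathcal{F}(z)$.
\end{proposition}

\begin{proof}
For $g\in G$ the differential $dg$ maps $\mathfrak{c}z$ onto $\mathfrak{c}gz$, because $C$ is central, and $\mathcal{F}(z)$ onto $\mathcal{F}(gz)$, because $\mathcal{F}$ is stable under conjugation. So it suffices to treat one point of each $G$-orbit, and we take $z,f,S,H,N,j$ as in Sections~\ref{sec:model} and~\ref{sec:local}. By Proposition~\ref{prop:local} and Corollary~\ref{cor:bundle},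
\[
T_zW=T_z(Qz)\oplus T_zS=\mathfrak{q}z\oplus\mathfrak{l}z\oplus dj_0(N)\subseteq\mathfrak{c}z+\mathfrak{g}'z+dj_0(N).
\]
It remains to show that $\mathcal{F}(z)$ contains $\mathfrak{g}'z$ and $dj_0(N)$.

\emph{Directions along the orbit.} Let $\xi\in\mathfrak{n}$. The group $U$ fixes $f$, so $\xi f=0$ and $\xi$ extends to an LND of $\mathbb{K}[Z_f]$ that preserves $\mathbb{K}[Z]$. By Lemma~\ref{lem:extend}, $f\xi\in\mathcal{F}$. These derivations yield only $\mathfrak{n}z$, so we conjugate. For $g\in G$ the derivation $g(f\xi)g^{-1}=(gf)\operatorname{Ad}(g)\xi$ lies in $\mathcal{F}$, and its value at $z$ is $f(g^{-1}z)\cdot(\operatorname{Ad}(g)\xi)(z)$. Consider the linear subspace $\mathfrak{a}=\{\xi'\in\mathfrak{g}:\xi'(z)\in\mathcal{F}(z)\}$ and the open set $\Omega=\{g\in G:f(g^{-1}z)\neq0\}$, which contains $e$ and is therefore dense. We have shown $\operatorname{Ad}(g)\xi\in\mathfrak{a}$ for $g\in\Omega$. This is a closed condition on $g$, so it holds for all $g\in G$. The span of $\operatorname{Ad}(G)\mathfrak{n}$ is an ideal of $\mathfrak{g}$. It contains every root space, since the reflection in a positive root $\alpha$ is realized by an element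 of $G$ and carries $\mathfrak{g}_\alpha$ to $\mathfrak{g}_{-\alpha}$. It then contains the brackets $[\mathfrak{g}_\alpha,\mathfrak{g}_{-\alpha}]$, and these together with the root spaces span $\mathfrak{g}'$. Hence $\mathfrak{g}'\subseteq\mathfrak{a}$.

\emph{Transversal directions.} We translate the fibers of $S=L\times_HN\to L/H$ by a section. A section is a morphism $\psi\colon L\to N$ with $\psi(gh^{-1})=h\psi(g)$, that is, an invariant of the action $(h*\psi)(g)=h\psi(gh)$ of $H$ on $\operatorname{Mor}(L,N)=\mathbb{K}[L]\otimes N$. Let $n_0\in N$. The restriction $\operatorname{Mor}(L,N)\to\operatorname{Mor}(H,N)$ is a surjection of rational $H$-modules, as $H$ is closed in $L$, and $h\mapsto h^{-1}n_0$ is an invariant in the target. Since $H$ is reductive, (R1) lifts it to a section $\psi$ with $\psi(e)=n_0$.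

The $\mathbb{G}_a$-action $(g,n)\mapsto(g,n+t\psi(g))$ on $L\times N$ commutes with $H$, because $h\psi(g)=\psi(gh^{-1})$. So its LND preserves $\mathbb{K}[L\times N]^H=\mathbb{K}[S]$ and defines the action $[g,n]\mapsto[g,n+t\psi(g)]$ on $S$. The orbit of $z=[e,0]$ is $t\mapsto j(tn_0)$, with velocity $dj_0(n_0)$. Let $\mathbb{G}_a$ act on $Z_f\cong Q\times S$ through the second factor, and let $\partial$ be the corresponding LND of $\mathbb{K}[Z_f]$. By Lemma~\ref{lem:extend}, $D=f^k\partial$ lies in $\mathcal{F}$ for suitable $k$, since $E\subseteq\{f=0\}$, and $D(z)=f(z)^k\,dj_0(n_0)$ with $f(z)\neq0$.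
\end{proof}

Since $C$ normalizes $\Sigma$, the group generated by $\Sigma$ and the image of $C$ is the product $C\Sigma$.

\begin{proposition}\label{prop:trans}
The group $C\Sigma$ acts transitively on $W$.
\end{proposition}

\begin{proof}
Let $z\in W$ and choose $D_1,\dots,D_r\in\mathcal{F}$ with $T_zW=\mathfrak{c}z+\sum_i\mathbb{K}D_i(z)$. The morphism
\[
C\times\mathbb{A}^r\to W,\qquad(c,t_1,\dots,t_r)\mapsto c\,\theta_{D_1}^{t_1}\cdots\theta_{D_r}^{t_r}z,
\]
sends $(e,0)$ to $z$, and the image of its differential there contains $\mathfrak{c}z$ and each $D_i(z)$. A morphism of smooth varieties whose differential at a point is surjective is smooth, hence open, near that point. So the orbit $C\Sigma z$ contains a nonempty open subset of $W$. As $W$ is irreducible, any two nonempty open subsets meet, and any two orbits coincide.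
\end{proof}

Since $\Sigma\subseteq\Sigma_Y$, this proves Theorem~\ref{thm:main}(1), and with it the first assertion of Theorem~\ref{thm:smooth}.

\section{Orbits and units}\label{sec:units}

By Lemma~\ref{lem:units}, units are constant on $\Sigma$-orbits. The converse, that units separate the orbits, requires us to produce units. By Proposition~\ref{prop:trans} the torus $C$ permutes the $\Sigma$-orbits transitively, so the set of orbits is $C/C_1$ for a subgroup $C_1$, and the characters of $C/C_1$ are the candidates. There are two difficulties: $\Sigma$ is not an algebraic group, so we must show that $C_1$ is closed, and we must show that the resulting functions on $W$ are regular. Fix $x\in W$ and put $O=\Sigma x$. Closures of subsets of $W$ are taken in $W$.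

\begin{lemma}\label{lem:lc}
The orbit $O$ is irreducible and locally closed in $W$.
\end{lemma}

\begin{proof}
For a finite sequence $\mathbf{D}=(D_1,\dots,D_k)$ in $\mathcal{F}$ let $O_{\mathbf{D}}$ be the image of the morphism $\mathbb{A}^k\to W$, $t\mapsto\theta_{D_1}^{t_1}\cdots\theta_{D_k}^{t_k}x$. It is irreducible and constructible, and $O$ is the union of these sets. Setting some parameters equal to zero shows that $O_{\mathbf{D}}$ and $O_{\mathbf{D}'}$ both lie in $O_{\mathbf{D}''}$, where $\mathbf{D}''$ is the concatenation. Choose $\mathbf{D}$ with $\dim\overline{O_{\mathbf{D}}}$ maximal. For any $\mathbf{D}'$, the irreducible closed set $\overline{O_{\mathbf{D}''}}$ contains $\overline{O_{\mathbf{D}}}$ and has no larger dimension, so the two are equal and $O_{\mathbf{D}'}\subseteq\overline{O_{\mathbf{D}}}$. Thus $\overline{O}=\overline{O_{\mathbf{D}}}$ is irreducible. The constructible set $O_{\mathbf{D}}$ contains a nonempty open subset $O^0$ of $\overline{O}$. Each $\sigma\in\Sigma$ is a homeomorphism of $\overline{O}$, so $O=\bigcup_{\sigma\in\Sigma}\sigma O^0$ is open in $\overline{O}$.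
\end{proof}

For $c\in C$ the set $cO=\Sigma cx$ is a $\Sigma$-orbit, and $W=\bigcup_{c\in C}cO$. Let
\[
C_1=\{c\in C:cO=O\}=\{c\in C:cx\in O\}.
\]
The first description shows that $C_1$ is a subgroup. The second shows that it is locally closed, as the preimage of $O$ under $c\mapsto cx$. So $C_1$ is an open subgroup of the group $\overline{C_1}$; its complement there is a union of cosets, which is open, and therefore $C_1$ is closed. The quotient $T_W=C/C_1$ is a torus. Two orbits $cO$ and $c'O$ meet if and only if they coincide, that is, if and only if $cC_1=c'C_1$. Hence
\[
\varphi\colon W\to T_W,\qquad\varphi(w)=cC_1\quad\text{for }w\in cO,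
\]
is a well-defined surjective map whose fibers are the $\Sigma$-orbits.

\begin{lemma}\label{lem:morphism}
The map $\varphi$ is a morphism.
\end{lemma}

\begin{proof}
We show that the graph $\Gamma\subseteq W\times T_W$ of $\varphi$ is a variety that projects isomorphically onto $W$; then $\varphi$ is the inverse of this projection followed by the projection to $T_W$.

The graph is irreducible, being the image of $C\times O$ under $(c,o)\mapsto(co,cC_1)$. Let $p\colon W\times C\to W\times T_W$ be the identity times the quotient map. It is surjective and flat, hence open. The set $p^{-1}(\Gamma)=\{(w,c):c^{-1}w\in O\}$ is locally closed by Lemma~\ref{lem:lc}. We have $p^{-1}(\overline{\Gamma})=\overline{p^{-1}(\Gamma)}$: one inclusion is continuity, and if $p(y)\in\overline{\Gamma}$, then every open neighborhood of $y$ has an open image that meets $\Gamma$, so the neighborhood meets $p^{-1}(\Gamma)$. Therefore $p^{-1}(\overline{\Gamma}\setminus\Gamma)=\overline{p^{-1}(\Gamma)}\setminus p^{-1}(\Gamma)$ is closed. Its complement is open and has image the complement of $\overline{\Gamma}\setminus\Gamma$, so $\overline{\Gamma}\setminus\Gamma$ is closed.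 Thus $\Gamma$ is a locally closed subvariety.

The projection $\Gamma\to W$ is a bijective morphism of irreducible varieties. In characteristic zero the degree of the extension of function fields equals the number of points in a general fiber, so the projection is birational. Zariski's Main Theorem states that a birational morphism with finite fibers to a normal variety is an open embedding. Since $W$ is smooth, hence normal, the projection is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:chars}
The map $\chi\mapsto\chi\circ\varphi$ induces an isomorphism from the character lattice of $T_W$ onto $\mathbb{K}[W]^\times/\mathbb{K}^\times$.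
\end{lemma}

\begin{proof}
For a character $\chi$ the function $\chi\circ\varphi$ is a unit by Lemma~\ref{lem:morphism}. If it is constant, then $\chi$ is constant because $\varphi$ is surjective, so $\chi=1$; the map is injective. Let $u\in\mathbb{K}[W]^\times$. By Lemma~\ref{lem:units}, $u$ is constant on each orbit $cO$, with value $u(cx)$. The function $c\mapsto u(cx)$ on $C$ is regular, invertible and $C_1$-invariant, since $cc_1x\in cO$ for $c_1\in C_1$. As $\mathbb{K}[T_W]=\mathbb{K}[C]^{C_1}$, it descends to a unit $v$ of $\mathbb{K}[T_W]$, and $u=v\circ\varphi$. The units of the Laurent polynomial ring $\mathbb{K}[T_W]$ are the scalar multiples of characters.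
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) and (3)]
(2) Each fiber of $\varphi$ is a $\Sigma$-orbit and so lies in a $\Sigma_Y$-orbit. Conversely, a $\mathbb{G}_a$-subgroup that fixes $Y$ pointwise acts on $W=X\setminus Y$, so by Lemma~\ref{lem:units} the group $\Sigma_Y$ preserves every unit $\chi\circ\varphi$. Characters separate the points of $T_W$, so each $\Sigma_Y$-orbit in $W$ lies in one fiber. Hence the $\Sigma_Y$-orbits in $W$ are the fibers. There is one orbit if and only if $T_W$ is trivial, which by Lemma~\ref{lem:chars} means $\mathbb{K}[W]^\times=\mathbb{K}^\times$.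

(3) Let $W=X^{\mathrm{reg}}$. Transitivity of $\operatorname{Aut}(X)$ on $W$ follows from (1). Every $\mathbb{G}_a$-subgroup of $\operatorname{Aut}(X)$ preserves the smooth locus, so it preserves the units $\chi\circ\varphi$ and therefore the fibers of $\varphi$. Since $\operatorname{SAut}(X)\supseteq\Sigma_Y$ is transitive on each fiber, its orbits in $W$ are the fibers. Finally, $X$ is normal, so $X\setminus X^{\mathrm{reg}}$ has codimension at least two and regular functions extend across it. Thus $\mathbb{K}[W]=\mathbb{K}[X]$, and the units agree.
\end{proof}

\begin{example}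
In Section~\ref{sec:example} take $X=Z$ and $W=\mathrm{GL}_2$, so that $Y=\{\delta=0\}$. Since $\delta$ is irreducible, $\mathbb{K}[W]^\times/\mathbb{K}^\times$ is generated by $\delta$, and $\varphi$ is the determinant up to an isomorphism $T_W\cong\mathbb{K}^\times$. So the $\mathbb{G}_a$-actions fixing all singular matrices generate a group whose orbits in $\mathrm{GL}_2$ are the level sets of $\det$. The center $C=\{(s,s')\}$ acts by the scalar $s/s'$, and for $x$ the identity matrix $C_1=\{s=\pm s'\}$ is disconnected.
\end{example}

\section{Complements and the role of the hypotheses}\label{sec:remarks}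

\begin{remark}[The orbits of $\operatorname{SAut}$]
As fibers of $\varphi$, the $\operatorname{SAut}(X)$-orbits in $X^{\mathrm{reg}}$ are closed in $X^{\mathrm{reg}}$, and they are irreducible by Lemma~\ref{lem:lc}. They are parametrized by a torus of dimension $\operatorname{rk}\mathbb{K}[X]^\times/\mathbb{K}^\times$, and the torus $C\subseteq G$ permutes them transitively.
\end{remark}

\begin{remark}[Removing subsets]
Let $Y_0\subseteq X$ be closed, $G$-stable and of codimension at least two, and let $W=X^{\mathrm{reg}}\setminus Y_0$. By normality $\mathbb{K}[W]=\mathbb{K}[X]$. If $\mathbb{K}[X]^\times=\mathbb{K}^\times$, Theorem~\ref{thm:main}(2) shows that the $\mathbb{G}_a$-subgroups fixing $Y_0\cup(X\setminus X^{\mathrm{reg}})$ pointwise already generate a group transitive on $W$. For a divisor this may fail, and the units of $W$, not of $X$, decide: for $X=\mathbb{A}^1$ and $W=\mathbb{K}^\times$ the coordinate is a unit of $W$, so $\Sigma_Y$ is trivial.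
\end{remark}

\begin{remark}[Quasi-affineness]
This hypothesis gives the model $Z$, and it cannot be dropped. The blow-up of $\mathbb{P}^2$ at a point is a smooth projective toric surface, hence spherical, with only constant units. Let $\ell$ be the class of a general line and $e$ that of the exceptional curve. Any other irreducible curve is the strict transform of a plane curve of degree $m$ with multiplicity $n\le m$ at the point, so it has class $m\ell-ne$ and self-intersection $m^2-n^2\ge0$. The exceptional curve is thus the unique $(-1)$-curve, and every automorphism preserves it.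
\end{remark}

\begin{remark}[Sphericity]
The open $B$-orbit is used in Lemma~\ref{lem:orbit}, which leads to the closed orbit $Lz$, and in Proposition~\ref{prop:local}(a), which makes the slice global. Some such hypothesis is needed. An elliptic curve minus a point is smooth and affine, and its units are constant, since the divisor of a unit has degree zero and is supported at one point. It carries no nontrivial $\mathbb{G}_a$-action, because every morphism from $\mathbb{A}^1$ to an elliptic curve is constant.
\end{remark}

\begin{remark}[Smoothness and normality]
Smoothness of $W$ enters in Theorem~\ref{thm:luna}, in Proposition~\ref{prop:trans} and in Lemma~\ref{lem:morphism}. Normality of $X$ outside $W$ is used in the proof of Theorem~\ref{thm:main} only for the equality $\mathbb{K}[X^{\mathrm{reg}}]^\times=\mathbb{K}[X]^\times$, which fails without it. The cuspidal cubic with coordinate ring $\mathbb{K}[t^2,t^3]$ has an open $\mathbb{K}^\times$-orbit and constant units, but $t$ is a unit on its smooth locus $\mathbb{K}^\times$, so $\operatorname{SAut}$ is trivial.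
\end{remark}

\begin{thebibliography}{9}

\bibitem{Luna}
Luna, \emph{Slices \'etales}, Bull. SMF, M\'em. 33 (1973).

\bibitem{Sha}
Anton Shafarevich, \emph{Flexibility of affine spherical varieties}, arXiv:2512.07031 (2025).

\end{thebibliography}
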